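\title{Odd tilings of a rectangle by congruent convex polygons}

\begin{abstract}
We prove that if a rectangle is tiled by an odd number of congruent copies of a convex polygon, then this polygon is a rectangle. For a square this was conjectured by Rao, Ren and Wang, and in that case we also determine all possible tiles. The proof has three ingredients: an angle count, which shows that the tile has at most five sides; a parity argument in a group ring, which shows that the sides of the tile balance in opposite directions up to rotations of odd order; and an area identity, obtained by redrawing the tiling with the directions changed by a character of the group of directions.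
\end{abstract}

\section{Introduction}

A \emph{tiling} of a polygon $\Omega\subset\mathbb R^2$ is a finite family of polygons, the \emph{tiles}, whose union is $\Omega$ and whose interiors are pairwise disjoint. Polygons are closed, and all interior angles of a convex polygon lie strictly between $0$ and $\pi$. A polygon $P$ \emph{tiles $\Omega$ with $N$ tiles} if $\Omega$ has a tiling by $N$ polygons congruent to $P$. Congruences may reverse orientation, and tilings need not be edge-to-edge: a vertex of one tile may lie inside an edge of another.

Which convex polygons tile a square? An $m\times n$ grid gives a tiling by $mn$ congruent rectangles, so rectangular tiles exist for every $N$. Cutting every cell of the grid along a diagonal gives $2mn$ congruent right triangles. In this second construction the tiles come in pairs, exchanged by the half-turn about the center of a cell, and the slanted edge of each tile is absorbed by the slanted edge of its partner. An odd number of tiles cannot be paired, and one is led to guess that then no slanted edges can occur. Rao, Ren and Wang \cite[Conjecture~1]{RRW} conjectured this: \emph{if a convex polygon $P$ tiles a square with an odd number $N\ge3$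 of tiles, then $P$ is a rectangle.} As quoted in \cite{RRW}, the statement is known for $N=3$ and $N=5$, and for triangles it follows from the theorem of Thomas and Monsky that a rectangle cannot be tiled by an odd number of triangles of equal area. We prove the conjecture, for every rectangle in place of the square.

\begin{theorem}\label{thm:main}
Let $R$ be a rectangle tiled by $N$ polygons, each congruent to a convex polygon $P$. If $N$ is odd, then $P$ is a rectangle.
\end{theorem}

\begin{theorem}\label{thm:square}
\begin{enumerate}
\item[(a)] Let $N$ be odd and let $\Omega$ be a square of side $S$. A convex polygon $P$ tiles $\Omega$ with $N$ tiles if and only if $P$ is a rectangle with sides $S/m$ and $S/n$ for some positive integers $m,n$ with $mn=N$.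
\item[(b)] Every rectangle can be tiled by $N$ congruent non-rectangular convex polygons for every even $N$. Hence a non-rectangular convex tile exists if and only if $N$ is even.
\end{enumerate}
\end{theorem}

Convexity cannot be dropped. In the array below each letter marks the three unit cells of an L-shaped tile, and the $15$ tiles fill a $5\times9$ rectangle:
\[
\begin{array}{ccccccccc}
A&B&B&C&C&D&D&E&E\\
A&A&B&C&H&H&D&E&J\\
F&F&G&G&H&I&I&J&J\\
K&F&G&L&M&I&N&O&O\\
K&K&L&L&M&M&N&N&O
\end{array}
\]
Two such tiles form a $2\times3$ block and six blocks form a $4\times9$ rectangle, so the same tile fills the $9\times9$ square with $15+12=27$ copies.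

The proof of Theorem~\ref{thm:main} runs as follows. Counting angles shows that $P$ has at most five sides (Section~\ref{sec:nodes}). Section~\ref{sec:balance} replaces the pairing of tiles seen above by a cancellation of edges, which holds in every tiling of a rectangle, and deduces that for odd $N$ the sides of the single polygon $P$ already balance in opposite directions, provided that rotations of odd order are ignored. This is the only place where the parity of $N$ enters. Balance makes it possible to redraw the whole tiling with new directions for its edges, and comparing areas in the new picture gives an identity (Section~\ref{sec:area}) that disposes of triangles and quadrilaterals and leaves two families of pentagons (Section~\ref{sec:shapes}). These are excluded in Section~\ref{sec:pentagons} by returning to the angle count, which for pentagons is nearly tight. Theorem~\ref{thm:square} is proved in Section~\ref{sec:square}.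

\section{Nodes and the number of sides}\label{sec:nodes}

Throughout, $R$ is a rectangle with horizontal sides of length $S_1$ and vertical sides of length $S_2$, tiled by $N$ copies of a convex polygon $P$ with $q$ sides. A \emph{node} is a point that is a vertex of at least one tile.

Fix a point $x\in R$. The tiles are closed and finite in number, so a small disc about $x$ meets only the tiles that contain $x$. Each of these cuts out of the disc a sector, of angle $2\pi$ if $x$ is interior to the tile, of angle $\pi$ if $x$ lies in the relative interior of an edge, and of angle less than $\pi$ if $x$ is a vertex. The sectors have disjoint interiors and fill the part of the disc in $R$, which is a sector of angle $2\pi$, $\pi$ or $\pi/2$ according as $x$ is an interior point of $R$, a boundary point other than a corner, or a corner. All local facts that we need follow from this picture.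

\begin{lemma}\label{lem:local}
Let $x$ be a boundary point of some tile that is not a node. If $x$ is interior to $R$, then exactly two tiles contain $x$; each has $x$ in the relative interior of an edge, the two edges lie on one line, and the two tiles lie on opposite sides of it. If $x\in\partial R$, then exactly one tile contains $x$, and $x$ lies in the relative interior of an edge of it contained in $\partial R$.
\end{lemma}

\begin{proof}
No sector at $x$ has angle less than $\pi$, and one has angle exactly $\pi$, so none has angle $2\pi$. Thus half-discs fill a disc or a half-disc.
\end{proof}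

At a node at least one sector has angle less than $\pi$; call these sectors the \emph{angles at the node} and their number its \emph{degree}. There are three kinds of nodes.
\begin{itemize}
\item The four \emph{corners} of $R$. All sectors have angle at most $\pi/2$, so corners are nodes; the angles sum to $\pi/2$, and the degree is at least $1$.
\item \emph{Half nodes}: nodes on $\partial R$ other than corners, and nodes interior to $R$ that lie in the relative interior of an edge of some tile. That tile is unique, since two half-discs would leave no room for an angle. The angles sum to $\pi$, and the degree is at least $2$.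
\item \emph{Full nodes}: all other nodes. The angles sum to $2\pi$, and the degree is at least $3$.
\end{itemize}
The lower bounds for the degree use that every angle is less than $\pi$, that is, convexity. The \emph{excess} $\varepsilon(v)\ge0$ of a node $v$ is its degree minus the lower bound $1$, $2$ or $3$.

\begin{lemma}\label{lem:count}
Let $F$ be the number of full nodes and $E$ the sum of the excesses of all nodes. Then $F=(q-4)N+E$ and $q\le5$.
\end{lemma}

\begin{proof}
Let $H$ be the number of half nodes. Count the $qN$ angles of the tiles, and add them up, using that the angles of a convex $q$-gon sum to $(q-2)\pi$: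
\[
qN=3F+2H+4+E,\qquad (q-2)N=2F+H+2 .
\]
The first equation minus twice the second is $(4-q)N=-F+E$. Hence $2(q-4)N\le 2F\le(q-2)N-2$, that is, $(q-6)N\le-2$.
\end{proof}

\section{Balance of the sides}\label{sec:balance}

\subsection{Directions and cancellation of edges}

Identify the plane with $\mathbb C$. Directions and rotation angles are elements of $\mathbb T=\mathbb R/2\pi\mathbb Z$. Fix a position of $P$, and let its sides, in counterclockwise order and orientation, have lengths $l_1,\dots,l_q$ and directions $\theta_1,\dots,\theta_q$. Every tile is a translate of $e^{i\varphi}P$ (a \emph{direct} tile) or of $e^{i\varphi}\overline P$ (a \emph{mirror} tile), where $\overline P$ is the complex conjugate of $P$; we fix one such description, with angle $\varphi_j$, for the $j$th tile. All edges of tiles are oriented counterclockwise, so that the tile lies on the left of its edge. The edges of a direct tile have lengths $l_i$ and directions $\varphi_j+\theta_i$. Conjugation sends the direction $\theta$ to $-\theta$ and makes the boundary run clockwise, so the edges of a mirror tile have lengths $l_i$ and directions $\varphi_j+\pi-\theta_i$, in reversed cyclic order.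

For $\theta\in\mathbb T$ let $L_\theta$ be the total length of all edges of tiles with direction $\theta$.

\begin{lemma}\label{lem:cancel}
$L_\theta=L_{\theta+\pi}$ for every $\theta\in\mathbb T$.
\end{lemma}

\begin{proof}
Let $\ell$ be a line of direction $\theta$ that meets the interior of $R$. It has at most two points on $\partial R$. By Lemma~\ref{lem:local}, any other point of $\ell$ that is not a node lies either on no edge contained in $\ell$, or on exactly one such edge with its tile on the left of $\ell$ and exactly one with its tile on the right. The first kind of edge has direction $\theta$ and the second $\theta+\pi$, so the edges on $\ell$ contribute equally to $L_\theta$ and $L_{\theta+\pi}$. The remaining edges lie on $\partial R$. By Lemma~\ref{lem:local} those on one side of $R$ cover it exactly once up to finitely many points, and they are directed like the counterclockwise boundary of $R$. Opposite sides of $R$ have equal lengths and opposite directions.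
\end{proof}

\subsection{Two triangles and a pentagon}

Lemma~\ref{lem:cancel} is a statement about all tiles together. The following examples show how it can force $N$ to be even, and where its power ends.

\begin{example}\label{ex:iso}
Let $P$ be the right triangle with sides $1,1,\sqrt2$. Then $L_\theta=x_\theta+y_\theta\sqrt2$, where $x_\theta$ counts the legs and $y_\theta$ the hypotenuses in direction $\theta$. As $\sqrt2$ is irrational, $y_\theta=y_{\theta+\pi}$, so $N=\sum_\theta y_\theta$ is even. The lesson is that incommensurable lengths cancel separately.
\end{example}

\begin{example}\label{ex:345}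
Let $P$ be the triangle with vertices $0,4,3i$. Its sides have lengths $4,5,3$ and directions $0,\ \pi-\beta,\ 3\pi/2$, where $\cos\beta=4/5$. Each $L_\theta$ is an integer, so the total number of edges of odd length is even; but this number is $2N$, and we learn nothing. One has to keep track of directions. The angle $\beta$ is not a rational multiple of $\pi$, because $e^{i\beta}+e^{-i\beta}=8/5$ is not an algebraic integer. Suppose, for this example only, that all $\varphi_j$ lie in $\mathbb Z\beta+\mathbb Z\frac\pi2$, and say that the direction $k\beta+m\frac\pi2$ has \emph{level} $k$. A direct tile with $\varphi_j$ of level $k$ has its two odd edges at levels $k-1$ and $k$; a mirror tile has them at levels $k$ and $k+1$. Let $n_k$ be the number of tiles with odd edges at levels $k-1$ and $k$. The directions $\theta$ and $\theta+\pi$ have the same level, so the total length at level $k$ is even, which means that $n_k+n_{k+1}$ is even. Since $n_k=0$ for large $k$, every $n_k$ is even, and so is $N=\sum n_k$. In algebraic terms, the parity conditions say that $(1+x)\sum_kn_kx^{k-1}=0$ in $\mathbb F_2[x,x^{-1}]$. Setting $x=1$ at once gives nothing; one first cancels the factor $1+x$, and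 then sets $x=1$.
\end{example}

\begin{example}\label{ex:hexagon}
Join the center of a regular hexagon of side $2$ to the midpoints of three alternate sides (Figure~\ref{fig:hexagon}). This tiles the hexagon by three convex pentagons, permuted by the rotation through $2\pi/3$. One of them has sides of lengths $\sqrt3,1,2,1,\sqrt3$ in the directions $\frac{3\pi}2,0,\frac\pi3,\frac{2\pi}3,\frac{7\pi}6$. Opposite sides of the hexagon are equal and parallel, so the proof of Lemma~\ref{lem:cancel} applies. The number of tiles is odd, yet no two sides of the pentagon are parallel: the edges cancel in a cycle of three tiles, not in pairs. If we ignore multiples of $2\pi/3$, however, the five directions become $\frac{3\pi}2,0,\pi,0,\frac\pi2$, and the sides do balance: $1+1=2$ and $\sqrt3=\sqrt3$.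
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (0,0)--(270:1.732)--(300:2)--(0:2)--(30:1.732)--cycle;
\draw[thick] (0:2)--(60:2)--(120:2)--(180:2)--(240:2)--(300:2)--cycle;
\draw[thick] (0,0)--(30:1.732) (0,0)--(150:1.732) (0,0)--(270:1.732);
\node[left] at (0,-0.9) {$\sqrt3$};
\node[below] at (0.5,-1.73) {$1$};
\node[below right] at (1.5,-0.87) {$2$};
\node[above right] at (1.72,0.4) {$1$};
\node[above left] at (0.95,0.45) {$\sqrt3$};
\end{tikzpicture}
\caption{A regular hexagon tiled by three congruent convex pentagons. No two sides of the shaded pentagon are parallel, but its sides balance in opposite directions once rotations through $2\pi/3$ are ignored.}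
\label{fig:hexagon}
\end{figure}

So the most that edge cancellation and an odd number of tiles can give is balance up to rotations of odd order. This is what we prove.

\subsection{The group of directions and its ring}

Let $\mathcal O\subset\mathbb T$ be the subgroup of elements of finite odd order. Let $D\subset\mathbb T$ be the subgroup generated by all $\theta_i$, all $\varphi_j$ and $\pi/2$; it contains the direction of every edge. Put $G=D/(D\cap\mathcal O)$ and write $[\theta]$ for the class of $\theta\in D$ in $G$.

The group $D$ is finitely generated abelian, hence the product of some $\mathbb Z^r$ with its finite torsion subgroup. A finite subgroup of $\mathbb T$ is cyclic, because it consists of multiples of $2\pi/M$ if $M$ is its order. Dividing by $D\cap\mathcal O$ removes the part of odd order, so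
\[
G\cong\mathbb Z^r\times C,\qquad C=\langle\tau\rangle\ \text{cyclic of order }2^s .
\]
The elements $\frac\pi2,\pi,\frac{3\pi}2$ of $\mathbb T$ have even order and so are not in $\mathcal O$. Thus $[\pi/2]$ has order $4$, $s\ge2$, and $[\pi]=2^{s-1}\tau$ is the unique element of order $2$ in $G$.

Recall that the group ring $\mathbb Z[G]$ is the free abelian group on symbols $\langle g\rangle$, $g\in G$, with the product $\langle g\rangle\langle g'\rangle=\langle g+g'\rangle$. Rotating a tile multiplies the formal sum of its edges by such a symbol. Opposite edges should cancel, so we work in
\[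
\mathcal B=\mathbb Z[G]\big/\bigl(\langle[\pi]\rangle+1\bigr),
\]
keep the notation $\langle g\rangle$ for images in $\mathcal B$, and abbreviate $\langle[\theta]\rangle$ to $\langle\theta\rangle$. Let $M=2^{s-1}$. With variables $x_1,\dots,x_r$ for a basis of $\mathbb Z^r$ and $y$ for $\tau$ we have $\mathbb Z[G]=\mathbb Z[x_1^{\pm1},\dots,x_r^{\pm1}][y]/(y^{2M}-1)$, and $\langle[\pi]\rangle+1=y^M+1$ divides $y^{2M}-1$. The polynomial $y^M+1$ is the $2^s$th cyclotomic polynomial, which is irreducible, so $\mathbb Z[y]/(y^M+1)=\mathbb Z[\zeta]$ with $\zeta$ a primitive $2^s$th root of unity. Therefore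
\[
\mathcal B\cong\mathbb Z[\zeta][x_1^{\pm1},\dots,x_r^{\pm1}].
\]
We use four properties of this ring.
\begin{enumerate}
\item[(B1)] $\mathcal B$ is an integral domain.
\item[(B2)] $\mathcal B$ is a free abelian group with basis $\langle g\rangle$, $g\in T=\mathbb Z^r\times\{0,\tau,\dots,(M-1)\tau\}$, and $T$ contains exactly one element of each pair $\{g,g+[\pi]\}$.
\item[(B3)] The automorphism $\langle g\rangle\mapsto\langle-g\rangle$ of $\mathbb Z[G]$ fixes $\langle[\pi]\rangle+1$, so it induces an automorphism $*$ of $\mathcal B$, with $\zeta^*=\zeta^{-1}$ and $x_k^*=x_k^{-1}$.
\item[(B4)] Let $\lambda=1-\zeta$. Then $\lambda^*=-\zeta^{-1}\lambda$, and $\mathcal B/(\lambda)=\mathbb F_2[x_1^{\pm1},\dots,x_r^{\pm1}]$, since setting $y=1$ turns $y^M+1$ into $2$. No nonzero element of $\mathcal B$ is divisible by all powers of $\lambda$: the binomial coefficients $\binom Mk$ with $0<k<M$ are even and $1+\zeta^M=0$, so $\lambda^M\in2\mathcal B$, and by (B2) only $0$ is divisible by all powers of $2$.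
\end{enumerate}
Property (B1) is the reason for dividing by $\mathcal O$. Without this step, in Example~\ref{ex:hexagon} the sum of the three symbols for the rotations $0,\frac{2\pi}3,\frac{4\pi}3$ would be a zero divisor, killed by $1$ minus the symbol for $\frac{2\pi}3$.

\begin{lemma}\label{lem:parity}
Let $X$ be a sum of $N_1$ elements of the form $\langle g\rangle$ and $Y$ a sum of $N_2$ such elements. If $XA+YA^*=0$ for some $A\ne0$ in $\mathcal B$, then $N_1+N_2$ is even.
\end{lemma}

\begin{proof}
We want to apply the homomorphism $\mathcal B\to\mathbb F_2$ that sends every $\langle g\rangle$ to $1$, since it sends $X+Y$ to $N_1+N_2$. As in Example~\ref{ex:345}, it may kill $A$, so we first cancel the factors of $A$ that it kills, in two steps.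

By (B4) write $A=\lambda^jA_0$ with $\lambda\nmid A_0$. Then $A^*=(-\zeta^{-1})^j\lambda^jA_0^*$, and canceling $\lambda^j$ by (B1) gives $XA_0+(-\zeta^{-1})^jYA_0^*=0$. Reduce modulo $\lambda$. Both $\zeta$ and $-1$ go to $1$, and $*$ induces the automorphism $x_k\mapsto x_k^{-1}$ of the quotient. We obtain $X_1A_1+Y_1A_1^*=0$ in $\mathbb F_2[x_1^{\pm1},\dots,x_r^{\pm1}]$, where $A_1\ne0$ and $X_1,Y_1$ are sums of $N_1$ and $N_2$ monomials.

Next we pass to one variable. Choose a homomorphism $\mathbb Z^r\to\mathbb Z$ that is injective on the finite set of exponents occurring in $A_1$; its vector of coefficients only has to avoid finitely many hyperplanes. It induces a ring homomorphism to $\mathbb F_2[x,x^{-1}]$ that commutes with $*$, now given by $x\mapsto x^{-1}$, sends monomials to monomials, and does not kill $A_1$. So $X_2A_2+Y_2A_2^*=0$ in $\mathbb F_2[x,x^{-1}]$, with $A_2\neq0$ and $X_2(1)+Y_2(1)=N_1+N_2$ in $\mathbb F_2$. Write $A_2=(1+x)^mU$ with $U(1)\ne0$, that is, $U(1)=1$. As $(1+x)^*=x^{-1}(1+x)$, we have $A_2^*=x^{-m}(1+x)^mU^*$, and $U^*(1)=U(1)=1$. Canceling $(1+x)^m$ gives $X_2U+x^{-m}Y_2U^*=0$, and at $x=1$ this reads $X_2(1)+Y_2(1)=0$.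
\end{proof}

\begin{proposition}[Balance]\label{prop:balance}
If $N$ is odd, then for every $g\in G$
\[
\sum_{i\,:\,[\theta_i]=g}l_i=\sum_{i\,:\,[\theta_i]=g+[\pi]}l_i .
\]
\end{proposition}

\begin{proof}
The ring $\mathcal B$ has integer coefficients, so we convert lengths into integers as in Example~\ref{ex:iso}. The subgroup $\Lambda\subset\mathbb R$ generated by $l_1,\dots,l_q$ is finitely generated and torsion-free, hence free. Let $f\colon\Lambda\to\mathbb Z$ be any homomorphism. Each $L_\theta$ lies in $\Lambda$, and $f(L_\theta)$ is the sum of $f(\text{length})$ over the edges of direction $\theta$. By Lemma~\ref{lem:cancel} and $\langle\theta+\pi\rangle=-\langle\theta\rangle$, the terms for $\theta$ and $\theta+\pi$ cancel in $\sum_{\theta\in D}f(L_\theta)\langle\theta\rangle$, so this sum is $0$. Now group the same sum by tiles. With $A=\sum_if(l_i)\langle\theta_i\rangle$, a direct tile contributes $\langle\varphi_j\rangle A$ and a mirror tile contributes $\langle\varphi_j+\pi\rangle A^*$. Hence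
\[
XA+YA^*=0,\qquad X=\sum_{\text{direct}}\langle\varphi_j\rangle,\quad Y=\sum_{\text{mirror}}\langle\varphi_j+\pi\rangle .
\]
There are $N$ terms in $X$ and $Y$ together and $N$ is odd, so $A=0$ by Lemma~\ref{lem:parity}. For $g\in T$, the coefficient of $\langle g\rangle$ in $A$ with respect to the basis (B2) is $f$ of the difference of the two sides of the asserted equation. This difference lies in $\Lambda$ and is killed by every $f$, in particular by the coordinate functions of a basis of $\Lambda$, so it is $0$. The equation for $g+[\pi]$ is the same as that for $g$.
\end{proof}

\section{Redrawing the tiling}\label{sec:area}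

From now on $N$ is odd. Balance alone cannot finish the proof: every parallelogram is balanced, and so is the pentagon of Example~\ref{ex:hexagon}. So far we have used only that opposite sides of $R$ are equal and parallel. To use the right angles of $R$, we compare areas.

An edge of length $l$ and direction $\theta$ is the vector $le^{i\theta}$. Replace $e^{i\theta}$ by $\chi(\theta)$ for another homomorphism $\chi$ from $D$ to the unit circle $S^1\subset\mathbb C$. If the boundary of each tile still closes up, the whole tiling can be redrawn. The new picture may fold and overlap, but signed area remains additive. Balance guarantees the closing up for the following homomorphisms.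

\begin{definition}
A homomorphism $\chi\colon D\to S^1$ is \emph{admissible} if it is trivial on $D\cap\mathcal O$, so that it is a character of $G$, and $\chi(\pi)=-1$.
\end{definition}

A character of $G=\mathbb Z^r\times C$ is given by arbitrary values in $S^1$ on a basis of $\mathbb Z^r$ and a $2^s$th root of unity $\chi(\tau)$. It is admissible if and only if $\chi(\tau)^{2^{s-1}}=-1$, that is, if and only if $\chi(\tau)$ is primitive. So admissible characters exist, they are injective on $C$, and $\chi(\pi/2)=\pm i$.

For complex numbers $s_1,\dots,s_k$ with sum $0$ let
\[
\sigma(s_1,\dots,s_k)=\tfrac12\operatorname{Im}\sum_{i<j}\bar s_is_j ,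
\]
the signed area of the closed path with steps $s_1,\dots,s_k$. The form $\operatorname{Im}(\bar uw)$ is real bilinear and alternating, and this gives the following rules.
\begin{enumerate}
\item[(S1)] \emph{Shoelace form.} If $s_i=p_i-p_{i-1}$ and $p_k=p_0$, then $\sigma=\frac12\sum_i\operatorname{Im}(\bar p_{i-1}p_i)$. Indeed $\operatorname{Im}(\bar p_{j-1}p_j)=\operatorname{Im}(\bar p_{j-1}s_j)=\operatorname{Im}(\bar p_0s_j)+\sum_{i<j}\operatorname{Im}(\bar s_is_j)$, and the terms $\operatorname{Im}(\bar p_0s_j)$ sum to $0$. In particular $\sigma$ is invariant under cyclic permutation of the steps.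
\item[(S2)] \emph{Merging.} Consecutive steps that are real multiples of one complex number may be replaced by their sum, since the terms pairing two of them vanish and the other terms are additive.
\item[(S3)] \emph{Symmetry.} $\sigma$ does not change if all steps are multiplied by a number of modulus $1$, nor if all steps are conjugated and their order is reversed: the pair $i<j$ then contributes $\operatorname{Im}(s_j\bar s_i)$, the same value.
\item[(S4)] $\sigma(u,w,-u,-w)=\operatorname{Im}(\bar uw)$: the six pairs contribute $1,0,-1,1,0,1$ times $\operatorname{Im}(\bar uw)$.
\end{enumerate}

Let $\chi$ be admissible and $v_i=l_i\chi(\theta_i)$. The sides with class $g$ or $g+[\pi]$ contribute $\chi(g)$ times the difference of the two sums in Proposition~\ref{prop:balance} to $\sum_iv_i$, so $\sum_iv_i=0$. Define $\operatorname{area}_\chi(P)=\sigma(v_1,\dots,v_q)$.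

\begin{proposition}[Area identity]\label{prop:area}
For every admissible $\chi$,
\[
\operatorname{area}_\chi(P)=\operatorname{Im}\chi(\pi/2)\cdot\operatorname{area}(P).
\]
In particular $\operatorname{area}_\chi(P)\ne0$.
\end{proposition}

\begin{proof}
The nodes cut the edges of the tiles into segments, which we call \emph{arcs}. Two arcs with a common point other than a node are collinear by Lemma~\ref{lem:local}, and both run between the nearest nodes on either side of that point, so they coincide. The nodes and arcs thus form a plane graph $\Gamma$. An arc has a tile on each side, unless it lies on $\partial R$, and then it has a tile on one side. To an oriented arc of length $l$ and direction $\theta\in D$ assign the \emph{step} $l\chi(\theta)$. Reversing the orientation changes the sign of the step, because $\chi(\pi)=-1$.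

\emph{Steps sum to zero along closed walks.} The steps of the arcs along one edge of a tile add up to the length of the edge times $\chi$ of its direction. This is $\chi(\varphi_j)v_i$ for a direct tile and $-\chi(\varphi_j)\bar v_i$ for a mirror tile, so the sum around any tile is $0$. Let $J$ be a simple cycle of $\Gamma$. By the Jordan curve theorem for polygons, its complement has a bounded component (the inside) and an unbounded one, and $J$ can be oriented with the inside on the left of each arc. The interior of a tile is connected and misses $J$, so each tile is inside or outside. The complement of $R$ is connected, unbounded and misses $J$, so it is outside. Add the sums around all inside tiles. An arc not on $J$ has the same component on both sides, so it occurs not at all or twice with opposite orientations. An arc on $J$ occurs once, with the orientation of $J$. Hence the sum along $J$ is $0$. A closed walk decomposes into simple cycles and arcs traversed back and forth, so the sum along it is $0$ as well.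

\emph{The redrawn tiling.} Choose a base node in each component of $\Gamma$, and let $\Phi(p)\in\mathbb C$ be the sum of the steps along any walk from the base node to the node $p$. Then $\Phi(p')-\Phi(p)$ is the step of each oriented arc $pp'$. For $Q$ a tile or $Q=R$ let $\mathcal A(Q)=\frac12\sum\operatorname{Im}\bigl(\overline{\Phi(p)}\Phi(p')\bigr)$, summed over the arcs $pp'$ of the counterclockwise boundary of $Q$. Each term changes sign when $p$ and $p'$ are exchanged, so arcs not on $\partial R$ cancel in the sum over all tiles, and $\sum_{\text{tiles}}\mathcal A(Q)=\mathcal A(R)$. By (S1) and (S2), $\mathcal A(Q)$ is $\sigma$ of the merged steps along the successive sides of $Q$. For a direct tile these are $\chi(\varphi_j)v_i$ in the given order, and for a mirror tile $-\chi(\varphi_j)\bar v_i$ in reversed order; in both cases $\mathcal A(Q)=\operatorname{area}_\chi(P)$ by (S3). For $R$ they are $S_1,\ S_2\chi(\frac\pi2),\ -S_1,\ -S_2\chi(\frac\pi2)$, so $\mathcal A(R)=S_1S_2\operatorname{Im}\chi(\frac\pi2)$ by (S4). Therefore $N\operatorname{area}_\chi(P)=S_1S_2\operatorname{Im}\chi(\frac\pi2)$, and $S_1S_2=N\operatorname{area}(P)$.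
\end{proof}

\begin{remark}\label{rem:hexagon}
The point is that every admissible $\chi$ redraws $R$ as a congruent rectangle. In Example~\ref{ex:hexagon}, with $\chi(2\pi/3)=1$ and $\chi(\pi/2)=i$, the hexagon has steps $2,-2,2,-2,2,-2$ and the pentagon has steps $-\sqrt3\,i,\,1,-2,\,1,\sqrt3\,i$. Both collapse, and the comparison of areas reads $3\cdot0=0$.
\end{remark}

In the cases that matter below, $P$ is redrawn as a parallelogram with fixed side lengths whose angle $\delta$ is seen through $\chi$. The area identity holds for all admissible $\chi$ at once, and this forces the parallelogram to be a rectangle.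

\begin{lemma}\label{lem:right}
Suppose that $\kappa>0$ and $\delta\in D$ satisfy $\operatorname{area}_\chi(P)=\kappa\operatorname{Im}\chi(\delta)$ for all admissible $\chi$. Then $[\delta]=[\pi/2]$ and $\operatorname{area}(P)=\kappa$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:area},
\begin{equation}\label{eq:kappa}
\kappa\operatorname{Im}\chi(\delta)=\operatorname{Im}\chi(\pi/2)\operatorname{area}(P)\ne0\qquad\text{for all admissible }\chi.
\end{equation}
Write $[\delta]=(h,c)\in\mathbb Z^r\times C$. Suppose some coordinate $h_k$ of $h$ is nonzero. Take $\chi(\tau)$ primitive, let $\chi$ send the $k$th basis vector to an $h_k$th root of $\chi(c)^{-1}$ in $S^1$ and the other basis vectors to $1$. Then $\chi(\delta)=1$, contradicting \eqref{eq:kappa}. So $[\delta]\in C$, of order $2^m$ say, and $\chi(\delta)$ is a primitive $2^m$th root of unity for every admissible $\chi$. If $m\le1$, then $\chi(\delta)$ is real, contradicting \eqref{eq:kappa}. If $m\ge3$, let $w=1+2^{m-1}$. As $w$ is odd, $\chi^w$ is admissible. Since $4\mid2^{m-1}$ we have $\chi^w(\pi/2)=\chi(\pi/2)$, while $\chi^w(\delta)=\chi(\delta)\chi(\delta)^{2^{m-1}}=-\chi(\delta)$. So passing from $\chi$ to $\chi^w$ reverses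 the sign of the left side of \eqref{eq:kappa} and keeps the right side, which is impossible. Hence $m=2$ and $\chi(\delta)=\pm i$. Absolute values in \eqref{eq:kappa} give $\kappa=\operatorname{area}(P)$, and signs give $\chi(\delta)=\chi(\pi/2)$. Since $\chi$ is injective on $C$, $[\delta]=[\pi/2]$.
\end{proof}

\section{Which shapes survive}\label{sec:shapes}

Call two sides of $P$ \emph{quasi-parallel} if $[\theta_i]-[\theta_j]\in\{0,[\pi]\}$. This is an equivalence relation. Each class of sides splits into the sides with $[\theta_i]=g$ and those with $[\theta_i]=g+[\pi]$, and by Proposition~\ref{prop:balance} the two parts have equal total length; in particular both are nonempty. Hence no class has one element. In a class of two sides, the lengths are equal and the classes of the directions differ by $[\pi]$. In a class of three sides, one length is the sum of the other two, and the class of its direction differs by $[\pi]$ from the common class of the other two directions. For admissible $\chi$, the steps $v_i$ in one class are real multiples of one complex number and sum to $0$.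

\begin{lemma}\label{lem:consecutive}
Some class does not consist of cyclically consecutive sides. In particular there is more than one class.
\end{lemma}

\begin{proof}
Otherwise start the path at the first side of a class and merge the steps of each class by (S2). All merged steps are $0$, so $\operatorname{area}_\chi(P)=0$, contradicting Proposition~\ref{prop:area}.
\end{proof}

The pentagon of Example~\ref{ex:hexagon} has classes of consecutive sides, so this lemma is what excludes it.

\begin{proposition}\label{prop:34}
The case $q=3$ is impossible, and if $q=4$ then $P$ is a rectangle.
\end{proposition}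

\begin{proof}
There are at least two classes, each with at least two sides, so $q\ge4$. If $q=4$ there are two classes of size $2$, and by Lemma~\ref{lem:consecutive} they are the pairs of opposite sides. The steps are $v_1,v_2,-v_1,-v_2$, so $\operatorname{area}_\chi(P)=\operatorname{Im}(\bar v_1v_2)=l_1l_2\operatorname{Im}\chi(\theta_2-\theta_1)$ by (S4), and $\operatorname{area}(P)=l_1l_2$ by Lemma~\ref{lem:right}. A convex quadrilateral with equal opposite sides is a parallelogram (a diagonal cuts it into two triangles with the same three side lengths), and a parallelogram with sides $l_1,l_2$ and angle $\alpha$ has area $l_1l_2\sin\alpha$. So $\alpha=\pi/2$.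
\end{proof}

Now let $q=5$. The classes have sizes $2$ and $3$. If the two sides of the smaller class were adjacent, both classes would be consecutive. So we can name the sides $a,b,c,d,e$ in counterclockwise order such that the classes are $\{a,c\}$ and $\{b,d,e\}$. The same letters denote the lengths. The vertices are
\[
P_1=e\cap a,\quad P_2=a\cap b,\quad P_3=b\cap c,\quad P_4=c\cap d,\quad P_5=d\cap e,
\]
as in Figure~\ref{fig:pentagon}, and $\alpha_k$ is the interior angle at $P_k$, so that $\alpha_1+\dots+\alpha_5=3\pi$. We have $a=c$ and $v_c=-v_a$. The steps $v_d,v_e$ are real multiples of $v_b$ with sum $-v_b$. By (S2) and (S4), $\operatorname{area}_\chi(P)=\operatorname{Im}(\bar v_av_b)=ab\operatorname{Im}\chi(\theta_b-\theta_a)$, and Lemma~\ref{lem:right} gives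
\begin{equation}\label{eq:ab}
a=c,\qquad\operatorname{area}(P)=ab,\qquad[\theta_b]=[\theta_a]+[\pi/2].
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[dashed] (0,1.61)--(6,1.61)--(6,0);
\draw[thick] (0,0)--(6,0)--(5.2,1.39)--(2.41,3)--(0,1.61)--cycle;
\node[below left] at (0,0) {$P_2$};
\node[below right] at (6,0) {$P_3$};
\node[below left] at (5.15,1.4) {$P_4$};
\node[above] at (2.41,3) {$P_5$};
\node[left] at (0,1.7) {$P_1$};
\node[left] at (0,0.75) {$a$};
\node[below] at (3,0) {$b$};
\node[left] at (5.6,0.5) {$c$};
\node[above right] at (3.7,2.2) {$d$};
\node[above left] at (1.3,2.3) {$e$};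
\end{tikzpicture}
\caption{Names of the sides and vertices of the pentagon $P$. The shape drawn has $a=c$, $b=d+e$ and angles $\frac\pi2+u,\ \frac\pi2,\ \frac\pi2-u,\ \frac\pi2+2u,\ \pi-2u$ at $P_1,\dots,P_5$, with $u=\frac\pi6$. It is excluded as a tile because its area exceeds the area $ab$ of the dashed rectangle.}
\label{fig:pentagon}
\end{figure}

Modulo $\mathcal O$, all sides are therefore parallel or perpendicular, and we record the angles accordingly. For $\alpha$ in the subgroup $\mathcal O+\mathbb Z\frac\pi2$ of $\mathbb T$ there is a unique $\rho(\alpha)\in\mathbb Z/4\mathbb Z$ with $\alpha-\rho(\alpha)\frac\pi2\in\mathcal O$, because $\mathcal O$ contains no nonzero multiple of $\frac\pi2$. We call $\rho(\alpha)$ the \emph{residue} of $\alpha$; it is additive. The residues of $\theta_a-\theta_a$, $\theta_b-\theta_a$, $\theta_c-\theta_a$ are $0,1,2$. One of $b,d,e$ is the sum of the other two, and this determines the residues of $\theta_d-\theta_a$ and $\theta_e-\theta_a$. The interior angle between consecutive sides of directions $\theta,\theta'$ is $\pi-(\theta'-\theta)$, so its residue is $2-\rho(\theta'-\theta)$. This gives the table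
\[
\begin{array}{c|cc|ccccc}
&\rho(\theta_d-\theta_a)&\rho(\theta_e-\theta_a)&\rho(\alpha_1)&\rho(\alpha_2)&\rho(\alpha_3)&\rho(\alpha_4)&\rho(\alpha_5)\\\hline
b=d+e&3&3&1&1&1&1&2\\
d=b+e&3&1&3&1&1&1&0\\
e=b+d&1&3&1&1&1&3&0
\end{array}
\]
From now on we use only this table and the first two equations in \eqref{eq:ab}, which do not depend on orientation. We are free to replace $P$ by its mirror image. Its counterclockwise sides are $c,b,a,e,d$; renaming them $a,b,c,d,e$ exchanges $P_1\leftrightarrow P_4$ and $P_2\leftrightarrow P_3$, fixes $P_5$, and preserves $a=c$ and $\operatorname{area}(P)=ab$. This \emph{reflection} preserves the first row of the table and exchanges the second and third. It remains to exclude the first two rows.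

\section{Pentagons are impossible}\label{sec:pentagons}

\subsection{The nodes of a pentagonal tiling}

An angle at a node has \emph{type} $P_k$ if it is the angle of a tile at the vertex corresponding to $P_k$. Each type occurs exactly $N$ times in the tiling. At each node the residues of the angles add up to the residue of the angle sum, which is $0$ at full nodes, $2$ at half nodes and $1$ at corners. For $q=5$, Lemma~\ref{lem:count} says $N=F-E$: the $N$ angles of type $P_5$ are barely enough, or too few, to supply one to each full node. On the other hand, a full node without such an angle must have positive excess. These two facts together leave no slack.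

\begin{lemma}\label{lem:rigid}
Let $q=5$.
\begin{enumerate}
\item[(a)] Every full node has either degree $3$ and exactly one angle of type $P_5$ \textup(a \emph{triple}\textup), or degree $4$ and no angle of type $P_5$. There are exactly $N$ triples.
\item[(b)] Half nodes have degree $2$, corners have degree $1$, and neither has an angle of type $P_5$. In particular type $P_5$ does not occur on $\partial R$.
\item[(c)] The angle at a corner of $R$ equals $\pi/2$, and the two vertices of its tile adjacent to that corner lie on $\partial R$.
\item[(d)] If type $P_k$ occurs at a corner, then some triple has no angle of type $P_k$.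
\end{enumerate}
\end{lemma}

\begin{proof}
Let $z(v)$ be the number of angles of type $P_5$ at the node $v$. From $\sum_vz(v)=N=F-\sum_v\varepsilon(v)$ we get
\begin{equation}\label{eq:slack}
\sum_{v\text{ full}}\bigl(z(v)-1+\varepsilon(v)\bigr)+\sum_{v\text{ half or corner}}\bigl(z(v)+\varepsilon(v)\bigr)=0 .
\end{equation}
In every row of the table the residues of $\alpha_1,\dots,\alpha_4$ are odd. At a full node with $z(v)=0$, odd residues sum to $0$ modulo $4$, so the degree is even. It is at least $3$, hence at least $4$, and $\varepsilon(v)\ge1$. Thus all terms in \eqref{eq:slack} are nonnegative, and so all vanish. At a full node this means $(z,\varepsilon)=(1,0)$ or $(0,1)$, and at the other nodes $z=\varepsilon=0$. All $N$ angles of type $P_5$ lie in triples, one in each. This proves (a) and (b). A single angle fills a corner, so it equals $\pi/2$ and its two edges run along $\partial R$, which is (c). For (d), at most $N-1$ angles of type $P_k$ are left for the $N$ triples.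
\end{proof}

\subsection{The case $d=b+e$}

Here the residues of $\alpha_1,\dots,\alpha_5$ are $3,1,1,1,0$. In a triple, the two angles other than $P_5$ have residues summing to $0$. Since $1+1\equiv3+3\equiv2$, exactly one of them has type $P_1$. The $N$ triples therefore use up all $N$ angles of type $P_1$. So neither $P_1$ nor $P_5$ occurs on $\partial R$ or at a half node.

By Lemma~\ref{lem:rigid}(c), a vertex at a corner and both its neighbors lie on $\partial R$, so all three are among $P_2,P_3,P_4$. Hence only $P_3$ occurs at corners, and $\alpha_3=\pi/2$. The vertices $P_2$ and $P_4$ of a tile at a corner lie on $\partial R$ and not at corners, so they lie at half nodes, which have degree $2$: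
\begin{equation}\label{eq:halves}
\alpha_2+\alpha_j=\pi,\qquad\alpha_4+\alpha_{j'}=\pi\qquad\text{for some }j,j'\in\{2,3,4\}.
\end{equation}
By Lemma~\ref{lem:rigid}(d) some triple avoids $P_3$, so $\alpha_1+\alpha_5+\alpha_i=2\pi$ for $i=2$ or $i=4$. Compare this with $\alpha_1+\alpha_2+\alpha_4+\alpha_5=5\pi/2$. If $i=2$, then $\alpha_4=\pi/2$, and the first equation in \eqref{eq:halves} gives $\alpha_2=\pi/2$ for each of $j=2,3,4$. If $i=4$, then $\alpha_2=\pi/2$, and the second equation gives $\alpha_4=\pi/2$ for each of $j'=2,3,4$. So $\alpha_2=\alpha_3=\alpha_4=\pi/2$.

Place $P_2=(0,0)$ and $P_3=(b,0)$. The right angles at $P_2$ and $P_3$ and $a=c$ give $P_1=(0,a)$ and $P_4=(b,a)$. The right angle at $P_4$ makes the side $d$ horizontal, so $P_5=(b-d,a)$. Then $P_4,P_5,P_1$ are collinear, which contradicts $0<\alpha_5<\pi$.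

\subsection{The case $b=d+e$}

In this case the residues of $\alpha_1,\dots,\alpha_4$ are all equal and give nothing more. Instead we determine the angles up to one parameter from the nodes near a corner and from one triple, and then use the area.

The vertices $P_1$ and $P_4$ are neighbors of $P_5$, which is never on $\partial R$. By Lemma~\ref{lem:rigid}(b),(c) only $P_2$ and $P_3$ can occur at corners. After a reflection we may assume that $P_2$ occurs at a corner, so $\alpha_2=\pi/2$ and
\begin{equation}\label{eq:sum}
\alpha_1+\alpha_3+\alpha_4+\alpha_5=5\pi/2 .
\end{equation}

\emph{Step 1: $\alpha_3<\pi/2$.} Place $P_2=(0,0)$, $P_3=(b,0)$, $P_1=(0,a)$. Since $c=a$, $P_4=(b-a\cos\alpha_3,\,a\sin\alpha_3)$. The triangle $P_4P_5P_1$ is nondegenerate, so $|P_1P_4|<d+e=b$. Now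
\[
|P_1P_4|^2=(b-a\cos\alpha_3)^2+a^2(1-\sin\alpha_3)^2=b^2-2ab\cos\alpha_3+2a^2(1-\sin\alpha_3),
\]
so $b\cos\alpha_3>a(1-\sin\alpha_3)\ge0$.

\emph{Step 2: $\alpha_1+\alpha_3=\pi$.} Consider a tile with $P_2$ at a corner. Its vertices $P_1$ and $P_3$ lie on $\partial R$. Neither is at a corner: $P_1$ never is, and $\alpha_3\ne\pi/2$. So both are at half nodes, and $\alpha_1+\alpha_j=\pi$, $\alpha_3+\alpha_{j'}=\pi$ for some $j,j'\in\{1,2,3,4\}$. By Step~1, $\alpha_{j'}>\pi/2$, so $j'\in\{1,4\}$. If $j'=1$ we are done. If $j'=4$, then $\alpha_4>\pi/2$, and \eqref{eq:sum} gives $\alpha_1=3\pi/2-\alpha_5>\pi/2$. Then $\alpha_j<\pi/2$, which excludes $j=1,2,4$, so $j=3$.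

Write $\alpha_1=\frac\pi2+u$ and $\alpha_3=\frac\pi2-u$ with $0<u<\frac\pi2$. By \eqref{eq:sum}, $\alpha_4=\frac{3\pi}2-\alpha_5>\frac\pi2$.

\emph{Step 3: $\alpha_4=\frac\pi2+2u$.} By Lemma~\ref{lem:rigid}(d) there is a triple with types $P_i,P_j,P_5$ and $i,j\in\{1,3,4\}$. It gives $\alpha_i+\alpha_j=2\pi-\alpha_5=\frac\pi2+\alpha_4$. If $j=4$, then $\alpha_i=\frac\pi2$, which is false for $i=1,3,4$; the same holds with $i$ and $j$ exchanged. So $i,j\in\{1,3\}$. The right side exceeds $\pi$, while $\alpha_1+\alpha_3=\pi$ and $2\alpha_3<\pi$. Hence $i=j=1$ and $\alpha_4=2\alpha_1-\frac\pi2=\frac\pi2+2u$. It follows that $\alpha_5=\pi-2u$ and, since $\alpha_4<\pi$,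
\[
0<u<\pi/4 .
\]

\emph{Step 4: the area.} The exterior angles at $P_3,P_4,P_5,P_1$ are $\frac\pi2+u$, $\frac\pi2-2u$, $2u$, $\frac\pi2-u$. So in the position of Step~1 the sides $b,c,d,e,a$ have directions $0,\ \frac\pi2+u,\ \pi-u,\ \pi+u,\ \frac{3\pi}2$. The boundary closes up, and with $c=a$ this gives
\[
b-a\sin u-(d+e)\cos u=0,\qquad a\cos u+(d-e)\sin u-a=0 .
\]
Scale so that $b=d+e=1$, and put $\gamma=\cos u$, $t=\tan\frac u2$. The half-angle formulas are $t\sin u=1-\gamma$ and $\sin u=t(1+\gamma)$, whence $t^2=\frac{1-\gamma}{1+\gamma}$. The first equation gives $a=\frac{1-\gamma}{\sin u}=t$. The second gives $d-e=\frac{a(1-\gamma)}{\sin u}=t^2$, so $e=\frac{1-t^2}2=\frac\gamma{1+\gamma}$. With $P_4=P_3+a(-\sin u,\cos u)$ and $P_5=P_1+e(\cos u,\sin u)$ the vertices are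
\[
P_2=(0,0),\quad P_3=(1,0),\quad P_4=(\gamma,\,t\gamma),\quad P_5=\Bigl(\tfrac{\gamma^2}{1+\gamma},\,t(1+\gamma)\Bigr),\quad P_1=(0,t).
\]
In the shoelace formula only the sides $P_3P_4$, $P_4P_5$ and $P_5P_1$ contribute:
\begin{align*}
2\operatorname{area}(P)&=t\gamma+t\gamma\Bigl(1+\gamma-\frac{\gamma^2}{1+\gamma}\Bigr)+\frac{t\gamma^2}{1+\gamma}\\
&=t\gamma\,\frac{(2+\gamma)(1+\gamma)-\gamma^2+\gamma}{1+\gamma}=\frac{t\gamma(2+4\gamma)}{1+\gamma}.
\end{align*}
Since $ab=t$,
\[
\operatorname{area}(P)-ab=t\,\frac{\gamma(1+2\gamma)-(1+\gamma)}{1+\gamma}=t\,\frac{2\gamma^2-1}{1+\gamma}=\frac{t\cos2u}{1+\cos u}>0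
\]
for $0<u<\pi/4$. This contradicts \eqref{eq:ab}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:count}, $q\le5$. The case $q=5$ has just been excluded, and Proposition~\ref{prop:34} covers $q=3$ and $q=4$.
\end{proof}

\section{Odd tilings of a square}\label{sec:square}

\begin{proof}[Proof of Theorem~\ref{thm:square}]
(a) If $mn=N$, the $m\times n$ grid tiles $\Omega$ by $N$ rectangles with sides $S/m$ and $S/n$. Conversely, let $P$ tile $\Omega=[0,S]^2$ with $N$ tiles, $N$ odd. By Theorem~\ref{thm:main}, $P$ is a rectangle, with sides $p$ and $p'$ say.

\emph{All tiles are parallel to the axes.} Suppose not, and call a tile \emph{tilted} if its edges are neither horizontal nor vertical. The convex hull $K$ of the union of the tilted tiles is the convex hull of their vertices, hence a convex polygon; let $v$ be a vertex of $K$. Then $v$ lies in some tilted tile, and it is a vertex of every tilted tile containing it, being an extreme point of the larger convex set $K$. Each such tile occupies a right angle inside the angle of $K$ at $v$, which is less than $\pi$. So exactly one tilted tile $Q$ contains $v$. Take an edge of $Q$ ending at $v$. It contains only finitely many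 nodes and, not being horizontal or vertical, only finitely many points of $\partial\Omega$. Choose a point $x$ on it that is none of these and so close to $v$ that every tile containing $x$ contains $v$. By Lemma~\ref{lem:local} a second tile $Q'$ contains $x$ and has an edge on the same line. Then $Q'$ is tilted and contains $v$, a contradiction.

\emph{Divisibility.} The integral of $e^{2\pi i(x+y)/p}$ over a tile is a product of two one-dimensional integrals of $e^{2\pi ix/p}$, one of them over an interval of length $p$, so it vanishes. Summing over the tiles gives
\[
0=\int_\Omega e^{2\pi i(x+y)/p}\,dx\,dy=\Bigl(\int_0^Se^{2\pi ix/p}\,dx\Bigr)^2,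
\]
so $e^{2\pi iS/p}=1$ and $m=S/p$ is a positive integer. The same argument with $p'$ in place of $p$ shows that $n=S/p'$ is a positive integer. Comparing areas, $N=S^2/(pp')=mn$.

(b) For $N=2k$, cut the rectangle into $k$ congruent rectangles and cut each of them along a diagonal. This gives $N$ congruent right triangles. For odd $N$ the tile is a rectangle by Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
Part (a) uses that the two sides of $\Omega$ are equal. For a rectangle with sides $S_1,S_2$ the integral is a product of two different factors, and only one of them has to vanish. Indeed, a $6\times5$ rectangle splits into a $6\times2$ strip of two $3\times2$ tiles and a $6\times3$ strip of three $2\times3$ tiles. Here $N=5$, and the tile is not the cell of a $5\times1$ or $1\times5$ grid.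
\end{remark}

\begin{thebibliography}{1}

\bibitem{RRW}
Hui Rao, Lei Ren, Yang Wang, \emph{Dissecting a square into congruent polygons}, arXiv:2001.03289 (2020).

\end{thebibliography}
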